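\title{The exponent $3/2$ in $A_2$ bounds for rough homogeneous singular integrals}

\begin{abstract}
Let $n\ge2$ and let $T_\Omega$ be the homogeneous singular integral on $\mathbb R^n$ whose angular part $\Omega$ is bounded and has zero average on the sphere. We prove that $\|T_\Omega\|_{L^2(w)\to L^2(w)}\le C_n\|\Omega\|_\infty[w]_{A_2}^{3/2}(1+\log[w]_{A_2})$ for every $A_2$ weight $w$, which improves the quadratic bound, and that the exponent $3/2$ cannot be lowered. The proof splits the kernel according to its smoothness. For each piece, either an $L^2$ argument gains cancellation, or both test functions concentrate on a small part of a cube; an entropy estimate shows that the weight cannot support such concentration often.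
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$ and let $\Omega\in L^\infty(S^{n-1})$ have zero average on $S^{n-1}$. The rough homogeneous singular integral with angular part $\Omega$ is
\[
T_\Omega f(x)=\mathrm{p.v.}\int_{\mathbb R^n}f(x-y)\frac{\Omega(y/|y|)}{|y|^n}\,dy .
\]
For $f\in C_c^\infty(\mathbb R^n)$ the principal value exists at every $x$: since $\Omega$ has zero average,
\begin{equation}\label{eq:pv}
T_\Omega f(x)=\int_{\mathbb R^n}\big(f(x-y)-f(x)1_{|y|\le1}\big)\frac{\Omega(y/|y|)}{|y|^n}\,dy,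
\end{equation}
and this integral converges absolutely. A \emph{weight} is a locally integrable function $w$ with $w>0$ almost everywhere. Its $A_2$ characteristic is
\[
[w]_{A_2}=\sup_Q\Big(\frac1{|Q|}\int_Qw\Big)\Big(\frac1{|Q|}\int_Qw^{-1}\Big),
\]
the supremum over all cubes $Q\subset\mathbb R^n$, and $w\in A_2$ means $[w]_{A_2}<\infty$. By $\|T_\Omega\|_{L^2(w)\to L^2(w)}$ we mean the least constant $A$ with $\|T_\Omega f\|_{L^2(w)}\le A\|f\|_{L^2(w)}$ for $f\in C_c^\infty$; since $C_c^\infty$ is dense in $L^2(w)$, this is the norm of the extension of $T_\Omega$ by density. Hyt\"onen, Roncal and Tapiola proved that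
\begin{equation}\label{eq:quadratic}
\|T_\Omega\|_{L^2(w)\to L^2(w)}\le C_n\|\Omega\|_{L^\infty(S^{n-1})}[w]_{A_2}^2,\qquad w\in A_2 .
\end{equation}
The following question comes from Lerner's paper \cite{Lerner}.

\medskip
\noindent\textbf{Question.} \emph{Fix $n\ge2$. Is there a function $\phi_n:[1,\infty)\to(0,\infty)$ with $\phi_n(t)/t^2\to0$ as $t\to\infty$ such that $\|T_\Omega\|_{L^2(w)\to L^2(w)}\le\phi_n([w]_{A_2})\|\Omega\|_\infty$ for all $\Omega\in L^\infty(S^{n-1})$ with zero average and all $w\in A_2$?}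
\medskip

The answer is yes, and we determine the best power.

\begin{theorem}\label{thm:upper}
For $n\ge2$ there is $C_n$ such that for all $\Omega\in L^\infty(S^{n-1})$ with zero average and all $w\in A_2$,
\[
\|T_\Omega\|_{L^2(w)\to L^2(w)}\le C_n\|\Omega\|_\infty[w]_{A_2}^{3/2}\big(1+\log[w]_{A_2}\big).
\]
\end{theorem}

\begin{theorem}\label{thm:lower}
For $n\ge2$ there is $c_n>0$ such that for every $t\ge1$ there are a weight $w$ with $[w]_{A_2}\le t$ and a function $\Omega$ with zero average and $\|\Omega\|_\infty\le1$ such that $\|T_\Omega\|_{L^2(w)\to L^2(w)}\ge c_nt^{3/2}$.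
\end{theorem}

Thus $\phi_n(t)=C_nt^{3/2}(1+\log t)$ answers the question. Whether the logarithm can be removed is not settled here.

What would one guess? The characteristic measures averaging. Put $\sigma=w^{-1}$ and let $\mathcal A_Qf$ be the function equal to the average of $f$ over $Q$ on $Q$ and to zero elsewhere. By the Cauchy--Schwarz inequality $|\int_Qf|\le\|f1_Q\|_{L^2(w)}\sigma(Q)^{1/2}$, with equality for $f=\sigma1_Q$, so
\begin{equation}\label{eq:averaging}
\|\mathcal A_Q\|_{L^2(w)\to L^2(w)}^2=\frac{w(Q)\sigma(Q)}{|Q|^2},\qquad \sup_Q\|\mathcal A_Q\|_{L^2(w)\to L^2(w)}=[w]_{A_2}^{1/2}.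
\end{equation}
(The choice $f=1_Q$ shows $[w]_{A_2}\ge1$.) One scale of a singular integral therefore costs $[w]_{A_2}^{1/2}$. If $\Omega$ is of class $C^1$, all scales together cost only $[w]_{A_2}$, by the $A_2$ theorem \cite{Hyt}, with a constant that depends on the $C^1$ norm of $\Omega$. On the unweighted space the norm of $T_\Omega$ is controlled by $\|\Omega\|_\infty$ alone (Lemma~\ref{lem:pieces}). One may then guess that the linear bound survives with $\|\Omega\|_\infty$; this is the case for $n=1$, where zero average forces $T_\Omega$ to be a multiple of the Hilbert transform. Theorem~\ref{thm:lower} shows that the guess fails for $n\ge2$: a bounded $\Omega$ can be tuned to the weight so that about $[w]_{A_2}$ consecutive scales add up with no cancellation, each at the full price $[w]_{A_2}^{1/2}$. Theorem~\ref{thm:upper} says that, up to a logarithm, nothing worse happens.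

After the conventions in Section~\ref{sec:tools}, Section~\ref{sec:costs} computes what one scale and one sparse family of scales cost, and works out the example that contains the idea of the upper bound. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:upper} to an estimate for pieces $S_N^J$ of smoothness $N$ (Proposition~\ref{prop:main}), and Sections~\ref{sec:angular}--\ref{sec:weighted} prove that estimate.

\section{Conventions and tools}\label{sec:tools}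

The letters $C,c$ denote positive constants that depend only on $n$ and may change from line to line. Throughout, $w\in A_2$, $t=[w]_{A_2}$ and $\sigma=w^{-1}$; then $\sigma$ is a weight and $[\sigma]_{A_2}=t$. For $\rho\ge0$ we write $\rho(E)=\int_E\rho$. Averages are $\langle f\rangle_Q=|Q|^{-1}\int_Qf$ and, for a weight $v$, $\langle f\rangle_Q^v=v(Q)^{-1}\int_Qfv$. The pairing $\langle u,v\rangle=\int uv$ is bilinear, and with $\widetilde K(x)=K(-x)$ we have $\langle K*u,v\rangle=\langle u,\widetilde K*v\rangle$. The Fourier transform is $\hat u(\xi)=\int u(x)e^{-ix\cdot\xi}dx$, the inverse transform of $m$ is $m^\vee$, and $\xi'=\xi/|\xi|$.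

Cubes have sides parallel to the axes; $\ell(Q)$ is the side length, $\operatorname{sc}(Q)=\log_2\ell(Q)$ the \emph{scale}, and $aQ$ the concentric dilate. Distances from points to cubes are taken in the sup norm, while $|x|$ is the Euclidean norm. A \emph{dyadic grid} is a family of half-open cubes with side lengths $2^k$, $k\in\mathbb Z$, such that the cubes of each side length partition $\mathbb R^n$ and any two cubes are nested or disjoint; $\mathcal D$ is the standard one. For $Q\in\mathcal D$, the cube $3Q$ is the union of $3^n$ cubes of $\mathcal D$ of the scale of $Q$, and $9Q$ contains every point at distance less than $4\ell(Q)$ from $Q$.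

In the proof of Theorem~\ref{thm:upper} we assume that $\Omega$ is real and $\|\Omega\|_\infty\le1$; real and imaginary parts of $\Omega$ have zero average separately. Weighted norms are estimated by duality. Let $S$ be convolution with a bounded, compactly supported kernel, and suppose that $|\langle Sf,g\rangle|\le A\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)}$ for all bounded, compactly supported $f,g\ge0$. Splitting $f$ and $g$ into four nonnegative parts each and using that bounded, compactly supported functions are dense in $L^2(\sigma)$, we get $\|Sf\|_{L^2(w)}\le16A\|f\|_{L^2(w)}$ for bounded, compactly supported $f$. For general $f\in L^2(w)$, which is locally integrable by Cauchy--Schwarz, the same follows by truncating $f$ and applying Fatou's lemma.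

We use the following results.

\begin{itemize}
\item[(T1)] \emph{The $A_2$ theorem} \cite{Hyt}. If $T$ has $L^2$ norm at most $1$ and a kernel with $|K(x,y)|\le|x-y|^{-n}$ and $|\nabla_{x,y}K(x,y)|\le|x-y|^{-n-1}$, then $\|T\|_{L^2(w)\to L^2(w)}\le C[w]_{A_2}$.
\item[(T2)] \emph{Sharp reverse H\"older inequality} \cite{HP}. There is $c_1\in(0,1]$, depending only on $n$, such that for $p=1+c_1/t$ and $v\in\{w,\sigma\}$ we have $\langle v^p\rangle_Q\le(2\langle v\rangle_Q)^p$ for all cubes $Q$.
\item[(T3)] \emph{One-third trick.} There are $3^n$ dyadic grids $\mathcal D^\alpha$ such that every cube $Q$ lies in some $P\in\bigcup_\alpha\mathcal D^\alpha$ with $\ell(P)\le6\ell(Q)$.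
\item[(T4)] \emph{Stein--Weiss interpolation with change of measure.} If a linear operator has norms $M_0,M_1$ on $L^2(w_0),L^2(w_1)$, then it has norm at most $M_0^{1-\theta}M_1^\theta$ on $L^2(w_0^{1-\theta}w_1^\theta)$ for $0<\theta<1$.
\item[(T5)] \emph{Maximal functions.} The uncentered maximal function $Mu(x)=\sup\langle|u|\rangle_Q$, over open cubes $Q\ni x$, satisfies $|\{Mu>y\}|\le C\|u\|_1/y$; the set $\{Mu>y\}$ is open, and $|u|\le Mu$ a.e. For a weight $v$, the operator $M_\alpha^vu(x)=\sup\{\langle|u|\rangle_P^v:x\in P\in\mathcal D^\alpha\}$ is bounded on $L^q(v)$, $1<q<\infty$, with a constant that depends only on $q$.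
\end{itemize}

Since $\log u\le u^{p-1}/(p-1)$ for $u>0$, (T2) bounds the entropy of the weight: for $v\in\{w,\sigma\}$,
\begin{equation}\label{eq:entropy}
\int_Qv\log\frac v{\langle v\rangle_Q}\le\frac{|Q|\langle v^p\rangle_Q}{(p-1)\langle v\rangle_Q^{p-1}}\le\frac{2^p}{p-1}\,v(Q)\le Ct\,v(Q).
\end{equation}
Finally, for $n\ge2$, a unit vector $e$ and $u>0$, the band $\{\theta\in S^{n-1}:|\theta\cdot e|\le u\}$ has surface measure at most $Cu$. In particular $\int_{S^{n-1}}|\theta\cdot e|^{-1/2}d\theta\le C$.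

\section{The cost of a scale and of a sparse family}\label{sec:costs}

Fix $\varphi\in C_c^\infty(\mathbb R)$, $\varphi\ge0$, supported in $[1/8,1/2]$, with $\sum_{s\in\mathbb Z}\varphi(2^{-s}r)=1$ for $r>0$. The piece of the kernel at scale $s$ is
\[
K_s(x)=\Omega(x/|x|)\,|x|^{-n}\varphi(2^{-s}|x|).
\]
It satisfies $|K_s|\le C2^{-sn}1_{|x|\le2^{s-1}}$, $\|K_s\|_1\le C$ and $\int K_s=0$.

One scale costs $\sqrt t$. Indeed, on $Q\in\mathcal D$ with $\operatorname{sc}(Q)=s$ we have $|K_s*f|\le C\langle|f|\rangle_{3Q}$, so \eqref{eq:averaging} gives $\int_Q|K_s*f|^2w\le Ct\int_{3Q}|f|^2w$, and the cubes $3Q$ overlap $3^n$ times. Hence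
\begin{equation}\label{eq:onescale}
\Big\|\sum_{s\in Z}K_s*f\Big\|_{L^2(w)}\le C\,\#Z\,\sqrt t\;\|f\|_{L^2(w)}\qquad\text{for finite }Z\subset\mathbb Z .
\end{equation}

Infinitely many scales can be summed when the cubes involved are essentially disjoint. A family $\mathcal F$ of cubes is \emph{sparse} if there are pairwise disjoint measurable sets $E_F\subset F$ with $|E_F|\ge\frac12|F|$. A sparse family costs $t$.

\begin{lemma}\label{lem:sparse}
Let $\mathcal F$ be sparse and let $F\subset F^+\in\mathcal D^{\alpha(F)}$ for each $F\in\mathcal F$. Then for all $f,g\ge0$,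
\[
\sum_{F\in\mathcal F}|F|\langle f\rangle_{F^+}\langle g\rangle_{F^+}\le Ct\,\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)} .
\]
The same holds with $201F$ in place of $F^+$.
\end{lemma}

\begin{proof}
Write $f=h\sigma$, $g=kw$; then $\|h\|_{L^2(\sigma)}=\|f\|_{L^2(w)}$ and $\|k\|_{L^2(w)}=\|g\|_{L^2(\sigma)}$. We have $\langle f\rangle_{F^+}\langle g\rangle_{F^+}=\langle\sigma\rangle_{F^+}\langle w\rangle_{F^+}\langle h\rangle^\sigma_{F^+}\langle k\rangle^w_{F^+}\le t\,M^\sigma_{\alpha(F)}h(x)\,M^w_{\alpha(F)}k(x)$ for $x\in E_F$. As $|F|\le2|E_F|$ and $1=\sigma^{1/2}w^{1/2}$, the sum is at most $2t\sum_\alpha\int M^\sigma_\alpha h\,M^w_\alpha k\,\sigma^{1/2}w^{1/2}dx$, and Cauchy--Schwarz and (T5) finish the proof. For $201F$, choose $F^+\supset201F$ of comparable size by (T3).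
\end{proof}

Power weights show that the factor $t$ is needed, and how it arises.

\begin{lemma}\label{lem:power}
For $0<\varepsilon\le1$ the weight $u(x)=|x|^{n-\varepsilon}$ satisfies $c/\varepsilon\le[u]_{A_2}\le C/\varepsilon$.
\end{lemma}

\begin{proof}
Let $Q$ have side $\ell$. If the Euclidean distance from $0$ to $Q$ is at least $\operatorname{diam}Q$, then $|x|$ varies by a factor at most $2$ on $Q$, and $\langle u\rangle_Q\langle u^{-1}\rangle_Q\le2^n$. Otherwise $Q\subset B(0,2\sqrt n\,\ell)$, so $\langle u\rangle_Q\le C\ell^{n-\varepsilon}$ and $\langle u^{-1}\rangle_Q\le\ell^{-n}|S^{n-1}|\int_0^{2\sqrt n\ell}r^{\varepsilon-1}dr\le C\ell^{-n+\varepsilon}/\varepsilon$. For the lower bound take $Q=[-1,1]^n$: then $\langle u^{-1}\rangle_Q\ge2^{-n}|S^{n-1}|/\varepsilon$, and $\langle u\rangle_Q\ge c$ because $u\ge2^{-n}$ where $|x|\ge1/2$.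
\end{proof}

\begin{example}\label{ex:power}
Let $w=|x|^{n-\varepsilon}$, so that $t$ is comparable to $1/\varepsilon$, and let $Q_j=2^{-j}[-1,1)^n$, $j\ge0$. This family is sparse, with $E_{Q_j}=Q_j\setminus Q_{j+1}$. Take $f=\sigma1_{Q_0}$ and $g=1_{Q_0}$; then $\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)}=\sigma(Q_0)\ge c/\varepsilon$. By homogeneity $\sigma(Q_j)=2^{-j\varepsilon}\sigma(Q_0)$, so
\[
\sum_j|Q_j|\langle f\rangle_{Q_j}\langle g\rangle_{Q_j}=\sum_j\sigma(Q_j)=\frac{\sigma(Q_0)}{1-2^{-\varepsilon}}\ge\frac1\varepsilon\,\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)} .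
\]
The pair $(f,g)$ saturates Lemma~\ref{lem:sparse}. The singular integral does not see this pair at all. Let $s\le0$. Since $\int K_s=0$, the function $\widetilde K_s*g$ vanishes at the points of $Q_0$ at distance more than $2^{s-1}$ from $\partial Q_0$. The remaining strip has measure at most $C2^s$, and on it $f\le2^n$ and $|\widetilde K_s*g|\le C$. Therefore $\sum_{s\le0}|\langle K_s*f,g\rangle|\le C\le C\varepsilon\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)}$, whatever $\Omega$ is.
\end{example}

In this example $f$ concentrates at a point, while $g$ is spread out, and a spread-out function activates the cancellation of $K_s$ even though $K_s$ has no smoothness. To defeat the cancellation \emph{both} functions must concentrate. The next section shows what can be obtained in that way, and the upper bound is organized around this dichotomy.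

\section{The lower bound}\label{sec:lower}

Suppose that $f$ and $g$ live on tiny balls around finitely many points. For $n\ge2$ the directions from $\operatorname{supp}f$ to $\operatorname{supp}g$ then fill a small part $E$ of the sphere, and $\Omega$ can be close to $1$ on $E$ and still have zero average. Between the two supports $T_\Omega$ acts as the positive kernel $|x-y|^{-n}$. It remains to build a weight for which the natural test functions $\sigma$ and $w$ keep their mass on such balls and $\langle w\rangle_Q\langle\sigma\rangle_Q$ is maximal on many scales; then \eqref{eq:onescale} is attained.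

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\tau\ge1$, $\varepsilon=1/\tau$, $m=\lceil\tau\rceil$, $r_0=2^{-m}$ and $\rho=\frac18r_0\tau^{-1/(2n)}$. For $l\in\mathbb Z^n$ put $y_l=r_0l$ and $x_l=r_0(l+(\frac12,\dots,\frac12))$. Distinct points among these are at distance at least $r_0/2$, so the balls of radius $\rho\le r_0/8$ around them are disjoint. Define
\[
w(x)=\Big(\frac{|x-y_l|}\rho\Big)^{n-\varepsilon}\text{ on }B(y_l,\rho),\qquad w(x)=\Big(\frac\rho{|x-x_l|}\Big)^{n-\varepsilon}\text{ on }B(x_l,\rho),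
\]
and $w=1$ elsewhere. Thus $\sigma$ is singular at the $y_l$ and $w$ at the $x_l$, and for $0<\delta\le\rho$
\begin{equation}\label{eq:mass}
\sigma(B(y_l,\delta))=w(B(x_l,\delta))=|S^{n-1}|\rho^{n-\varepsilon}\frac{\delta^\varepsilon}\varepsilon=8^{-n}|S^{n-1}|\,r_0^n\sqrt\tau\,(\delta/\rho)^{1/\tau}.
\end{equation}
The radius $\rho$ is chosen so that both $w$ and $\sigma$ have average about $\sqrt\tau$ on large cubes.

\emph{The characteristic: $[w]_{A_2}\le C_1\tau$ with $C_1=C_1(n)\ge1$.} If $\ell(Q)\ge r_0/(8\sqrt n)$, then $Q$ meets at most $C|Q|r_0^{-n}$ of the balls $B(x_l,\rho)$, and $w\le1$ off these balls; by \eqref{eq:mass} with $\delta=\rho$, $\langle w\rangle_Q\le1+C\sqrt\tau$. The same holds for $\sigma$ with the balls $B(y_l,\rho)$. If $\ell(Q)<r_0/(8\sqrt n)$, then $\operatorname{diam}Q+2\rho<r_0/2$, so $Q$ meets at most one ball. After a translation and a dilation, one of $w,\sigma$ equals $\min(1,u)$ on $Q$ with $u=|x|^{n-\varepsilon}$ (or $w=1$ on $Q$), and by Lemma~\ref{lem:power}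
\[
\langle\min(1,u)\rangle\langle\max(1,u^{-1})\rangle\le\langle\min(1,u)\rangle\big(1+\langle u^{-1}\rangle\big)\le1+\langle u\rangle\langle u^{-1}\rangle\le C\tau .
\]

\emph{The function $\Omega$.} Let $\mathcal L=\{0,\dots,2^m-1\}^n$, so $\#\mathcal L=r_0^{-n}$, and let $\delta=r_02^{-qm}$ with an integer $q=q(n)\ge4$. Since $\tau\le2^m$, we have $\rho\ge r_02^{-m-3}\ge\delta$. Let $E\subset S^{n-1}$ be the open set of all directions $(x-y)/|x-y|$ with $x\in B(x_{l'},\delta)$, $y\in B(y_l,\delta)$, $l,l'\in\mathcal L$. For such $x,y$ the vector $x-y$ is within $2\delta$ of $z=x_{l'}-y_l$, and $|z|\ge r_0/2$, so its direction is within $4\delta/|z|\le8\cdot2^{-qm}$ of $z/|z|$. There are $2^{2mn}$ pairs $(l,l')$, hence $|E|\le C2^{-m(q(n-1)-2n)}$. Because $n\ge2$, we can fix $q$ so that $|E|\le\frac14|S^{n-1}|$ for all $m\ge1$. Let $\Omega=1_E-|E|/|S^{n-1}|$. It has zero average, $\|\Omega\|_\infty\le1$, and $\Omega\ge\frac34$ on $E$.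

\emph{Test functions.} Let $f=\sigma1_{\bigcup_{l\in\mathcal L}B(y_l,\delta)}$ and $g=w1_{\bigcup_{l\in\mathcal L}B(x_l,\delta)}$. Since $m\le2\tau$, we have $1\ge(\delta/\rho)^{1/\tau}\ge2^{-qm/\tau}\ge2^{-2q}$, so each mass in \eqref{eq:mass} lies between $cr_0^n\sqrt\tau$ and $Cr_0^n\sqrt\tau$. Hence $\|f\|_{L^2(w)}^2=\int f\le C\sqrt\tau$ and $\|g\|_{L^2(\sigma)}^2=\int g\le C\sqrt\tau$.

Let $A=\|T_\Omega\|_{L^2(w)\to L^2(w)}$, which we may assume finite, and let $K(z)=\Omega(z/|z|)|z|^{-n}$. We claim that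
\begin{equation}\label{eq:test}
\iint K(x-y)f(y)g(x)\,dy\,dx\le A\,\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)} .
\end{equation}
Fix $j\in\mathbb N$ and put $f_j=\min(f,j)$, $g_j=\min(g,j)$. Mollifications $f_j^{(i)}\in C_c^\infty$ of $f_j$ are bounded by $j$, converge to $f_j$ a.e., and are supported in a fixed compact set at positive distance from $\operatorname{supp}g$. By dominated convergence $f_j^{(i)}\to f_j$ in $L^2(w)$ and $\langle T_\Omega f_j^{(i)},g_j\rangle=\iint K(x-y)f_j^{(i)}(y)g_j(x)\to\iint K(x-y)f_j(y)g_j(x)$. So \eqref{eq:test} holds for $f_j,g_j$. As $K(x-y)>0$ wherever $f(y)g(x)>0$, monotone convergence gives \eqref{eq:test}.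

For $x\in B(x_{l'},\delta)$ and $y\in B(y_l,\delta)$ we have $|x-y|\le Cr_0(1+|l-l'|)$, so the left side of \eqref{eq:test} is at least
\[
c\,(r_0^n\sqrt\tau)^2\,r_0^{-n}\sum_{l\in\mathcal L}\sum_{l'\in\mathcal L}(1+|l-l'|)^{-n}.
\]
The inner sum is at least $cm$. Indeed, given $l$, choose the sign $\epsilon_i=+1$ if $l_i<2^{m-1}$ and $\epsilon_i=-1$ otherwise; then $(l_i+\epsilon_iz_i)_i\in\mathcal L$ for all $z\in\{0,\dots,2^{m-1}\}^n$. For each $j=0,\dots,m-1$ there are at least $2^{jn-1}$ such $z$ with $2^{j-1}<z_1\le2^j$ and $0\le z_i\le2^j$ for $i\ge2$, and each contributes at least $c2^{-jn}$. The left side of \eqref{eq:test} is thus at least $cr_0^n\tau\cdot r_0^{-n}m\ge c\tau^2$, the right side is at most $CA\sqrt\tau$, and $A\ge c\tau^{3/2}$.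

For $t\ge C_1$ take $\tau=t/C_1$. For $1\le t<C_1$ take $w\equiv1$ and $\Omega(\theta)=\operatorname{sgn}\theta_1$. Then $T_\Omega\ne0$, since $T_\Omega f(x)>0$ for a nonnegative bump $f$ supported in $B(0,1)$ and $x_1>1$; its norm is a positive number $A_1(n)$, and it suffices that $c_n\le A_1C_1^{-3/2}$.
\end{proof}

\begin{remark}\label{rem:whym}
Each of the $m$ scales between $r_0$ and $1$ contributes $c\tau$ to the left side of \eqref{eq:test}, that is, $c\sqrt\tau$ to the norm. The construction cannot use many more than $\tau$ scales: keeping $E$ small forces $\delta/r_0$ to be exponentially small in $m$, and by \eqref{eq:mass} the weight retains only the fraction $(\delta/\rho)^{1/\tau}$ of its mass on the small balls. The same limitation, in the form of (T2), truncates the sum in the proof of Theorem~\ref{thm:upper}.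
\end{remark}

\section{Reduction to pieces of smoothness $N$}\label{sec:reduction}

We resolve $K_s$ at finer and finer resolutions $2^{s-N}$. Let $\zeta\in C_c^\infty(B(0,1/8))$ be even with $\int\zeta=1$, and $\zeta_k=2^{-kn}\zeta(2^{-k}\cdot)$. For $N\in\{1,2,4,8,\dots\}$ put
\[
\Psi_s=\zeta_{s-2N}-\zeta_{s-N},\quad\Theta_s=\zeta_{s-2N}+\zeta_{s-N},\quad K_s^N=K_s*\Psi_s*\Theta_s,\quad K_s^0=K_s*\zeta_{s-1}*\zeta_{s-1};
\]
the dependence of $\Psi_s,\Theta_s$ on $N$ is suppressed. Since $\Psi_s*\Theta_s=\zeta_{s-2N}*\zeta_{s-2N}-\zeta_{s-N}*\zeta_{s-N}$, the sum telescopes: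
\begin{equation}\label{eq:telescope}
K_s^0+\sum_{N\le N'}K_s^N=K_s*\zeta_{s-2N'}*\zeta_{s-2N'} .
\end{equation}
The factorization gives us two even functions of $L^1$ norm at most $C$ that can be moved to either side of a pairing: $\Psi_s$, which has integral zero, and $\Theta_s$, which averages at resolution at least $2^{s-2N}$. For $J\in\mathbb N$ let $S_N^Jf=\sum_{|s|\le J}K_s^N*f$ and $S_0^Jf=\sum_{|s|\le J}K_s^0*f$.

\begin{lemma}\label{lem:pieces}
For all $s$ and all $N\in\{0,1,2,4,\dots\}$,
\begin{equation}\label{eq:size}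
|K_s^N|\le C2^{-sn}1_{|x|<2^s},\qquad|\nabla K_s^N|\le C2^{-sn}2^{-(s-2N)}1_{|x|<2^s}.
\end{equation}
For all $\xi$ and $N\ge1$,
\begin{equation}\label{eq:fourier}
\sum_s|\hat K_s^N(\xi)|\le C2^{-N/2},\qquad\sum_s|\hat\Psi_s(\xi)|^2\le CN,\qquad\sum_s|\hat K_s(\xi)|+\sum_s|\hat K_s^0(\xi)|\le C .
\end{equation}
In particular $\|S_N^J\|_{L^2\to L^2}\le C2^{-N/2}$.
\end{lemma}

\begin{proof}
The supports lie in $|x|\le2^{s-1}+2^{s-3}$, and \eqref{eq:size} follows from $\|K_s\|_\infty\le C2^{-sn}$, $\|\zeta_k*\zeta_k\|_1\le C$ and $\|\nabla(\zeta_k*\zeta_k)\|_1\le C2^{-k}$. In polar coordinates $\hat K_0(\xi)=\int_{S^{n-1}}\Omega(\theta)\,\hat\omega(\theta\cdot\xi)\,d\theta$, where $\omega(r)=\varphi(r)/r$ and $\hat\omega$ is a Schwartz function on $\mathbb R$. From $|\hat\omega(y)|\le C|y|^{-1/2}$ and the integrability of $|\theta\cdot\xi'|^{-1/2}$ we get $|\hat K_0(\xi)|\le C|\xi|^{-1/2}$, and $\hat K_0(0)=0$ gives $|\hat K_0(\xi)|\le C|\xi|$. With $u=2^s|\xi|$, scaling yields $|\hat K_s(\xi)|\le C\min(u,u^{-1/2})$,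 which proves the third bound. Next, $\hat\Psi_s(\xi)=\hat\zeta(2^{s-2N}\xi)-\hat\zeta(2^{s-N}\xi)$ with $\hat\zeta$ Schwartz and $\hat\zeta(0)=1$, so $|\hat\Psi_s(\xi)|\le C\min(1,2^{-N}u,2^{2N}u^{-1})$. Only the at most $N+1$ values of $s$ with $2^N\le u\le2^{2N}$ escape geometric decay, which proves the second bound. Finally $|\hat K_s^N|\le C\min(u,u^{-1/2})\min(1,2^{-N}u)$, and this is at most $C2^{-N}u^2$, $C2^{-N}u^{1/2}$, $Cu^{-1/2}$ for $u\le1$, $1\le u\le2^N$, $u\ge2^N$; each range sums to at most $C2^{-N/2}$.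
\end{proof}

Let $N_0$ be the power of two, depending only on $n$, that is fixed in \eqref{eq:N0} below. The heart of the paper is the following estimate.

\begin{proposition}\label{prop:main}
For $N\ge N_0$, all $J$ and all $w\in A_2$ with $t=[w]_{A_2}$,
\[
\|S_N^J\|_{L^2(w)\to L^2(w)}\le C(1+\log N)\big(t\sqrt N+N\sqrt t\big).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper} from Proposition~\ref{prop:main}]
\emph{Small $N$.} Summing \eqref{eq:size} over $2^s>|x|$, the kernel of $S_N^J$ is bounded by $C|x|^{-n}$ and its gradient by $C2^{2N}|x|^{-n-1}$, uniformly in $J$. By \eqref{eq:fourier} and (T1), the operators $S_N^J$ with $0\le N<N_0$ have norm at most $Ct$ on $L^2(w)$.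

\emph{Large $N$.} The weighted bound grows in $N$ and the unweighted one decays; (T2) lets us trade. Let $p=1+c_1/t\le2$. By (T2), $[w^p]_{A_2}\le(4t)^p\le16\,t\cdot t^{1/t}\le Ct$. So Proposition~\ref{prop:main} gives the bound $M_1=C(1+\log N)(t\sqrt N+N\sqrt t)\ge1$ on $L^2(w^p)$. Write $w=1^{1-\theta}(w^p)^\theta$ with $\theta=1/p$, $1-\theta\ge c_1/(2t)$. By (T4) with $M_0=C2^{-N/2}$,
\begin{equation}\label{eq:interp}
\|S_N^J\|_{L^2(w)\to L^2(w)}\le C(1+\log N)\big(t\sqrt N+N\sqrt t\big)2^{-c_1N/(4t)} .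
\end{equation}
Sum over powers of two. For $N\le t$ we have $N\sqrt t\le t\sqrt N$, and $\sum_{N\le t}(1+\log N)t\sqrt N\le Ct^{3/2}(1+\log t)$. For $N=yt>t$ the term is at most $Ct^{3/2}(1+\log t)(1+\log y)\,y\,2^{-c_1y/4}$, and the sum of $(1+\log y)y2^{-c_1y/4}$ over a sequence $y>1$ of ratio $2$ is at most $C$.

\emph{Limits.} Let $f\in C_c^\infty$. By \eqref{eq:telescope} and Plancherel, $S_0^Jf+\sum_{1\le N\le N'}S_N^Jf\to\sum_{|s|\le J}K_s*f$ in $L^2$ as $N'\to\infty$, because $\hat\zeta(2^{s-2N'}\xi)^2\to1$ boundedly. Along a subsequence the convergence holds a.e., and Fatou's lemma gives $\|\sum_{|s|\le J}K_s*f\|_{L^2(w)}\le Ct^{3/2}(1+\log t)\|f\|_{L^2(w)}$ uniformly in $J$. Let $\chi_J(r)=\sum_{|s|\le J}\varphi(2^{-s}r)$; then $0\le\chi_J\le1$ and $\chi_J\to1$ pointwise. By the zero average, $\sum_{|s|\le J}K_s*f(x)$ equals the integral in \eqref{eq:pv} with the factor $\chi_J(|y|)$ inserted, so it tends to $T_\Omega f(x)$ by dominated convergence. Fatou's lemma finishes the proof.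
\end{proof}

By \eqref{eq:interp} the decisive range is $N\approx t$. Here is what has to be gained there. The kernel $K_s^N$ is smooth at resolution $2^{s-2N}$, so in a Calder\'on--Zygmund decomposition it annihilates bad functions on cubes of scale below $s-4N$, and it sees $4N$ intermediate scales. Estimating all of them by size gives a sparse form with constant $N$, hence the bound $Nt$, and summing $Nt\,2^{-cN/t}$ gives \eqref{eq:quadratic}; see Remark~\ref{rem:naive}. We shall estimate by size only the top $\sqrt N$ intermediate scales. On the others we use the dichotomy of Example~\ref{ex:power}: Section~\ref{sec:angular} quantifies the gain when one function is not concentrated, Section~\ref{sec:local} isolates the positive forms that remain when both are, and Section~\ref{sec:weighted} bounds these forms.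

\section{An angular decomposition of the kernel}\label{sec:angular}

We say that $u$ has \emph{density at most $A$ at scale $k$} if $\int_B|u|\le A|B|$ for every cube $B$ with $\operatorname{sc}(B)=k$. Three facts will be used.
\begin{itemize}
\item[(D1)] If $\int_R|u|\le A|R|$ for the cubes $R$ of scale $k$ of one dyadic grid, then $u$ has density at most $2^nA$ at scale $k$: every cube of scale $k$ is covered, up to a null set, by $2^n$ such $R$.
\item[(D2)] If $u$ has density at most $A$ at scale $k$ and $\psi\in L^1$, then $\psi*u$ has density at most $\|\psi\|_1A$ at scale $k$, because $\int_B|\psi*u|\le\int|\psi(y)|\int_{B-y}|u|\,dx\,dy$.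
\item[(D3)] If $u$ has density at most $A$ at an integer scale $k\le k'$, then $\|\zeta_{k'}*u\|_\infty\le CA$: a translate of $\operatorname{supp}\zeta_{k'}$ lies in a cube of scale $k'$, which is a union of $2^{(k'-k)n}$ cubes of scale $k$.
\end{itemize}

The next lemma is of Seeger type. Cut the sphere into caps of small radius $\gamma$, with centers $e$. The part $K^e$ of the kernel in the cap at $e$ lives on a thin tube and is smooth in the radial direction, so its Fourier transform decays except for frequencies nearly orthogonal to $e$. These exceptional frequencies form the operator $\Gamma$; a given frequency is exceptional for a fraction $\gamma$ of the caps only, which is a gain in $L^2$. The rest, $\Upsilon$, is small in $L^1$ once $\Psi_s$ has removed the low frequencies.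

\begin{lemma}\label{lem:angular}
Let $c_0=\frac1{2n}$, $s\in\mathbb Z$, and let $i\ge1$ be an integer. One can write $K_s=\Gamma_{s,i}+\Upsilon_{s,i}$, with convolution operators with bounded multipliers, so that:
\begin{itemize}
\item[(a)] if $u\in L^1\cap L^2$ has density at most $A$ at scale $s-i$, then $\|\Gamma_{s,i}*u\|_2^2\le C2^{-c_0i}A\|u\|_1$;
\item[(b)] if $N\ge i$, then $\|\Upsilon_{s,i}*\Psi_s\|_1\le C2^{-i/4}$.
\end{itemize}
The same holds for $\widetilde K_s$, which is the kernel $K_s$ for $\widetilde\Omega$.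
\end{lemma}

\begin{proof}
By scaling let $s=0$. Put $\gamma=2^{-i/(2n)}$. Let $\mathcal E\subset S^{n-1}$ be a maximal $\gamma/2$-separated set, so $\#\mathcal E\le C\gamma^{1-n}$, and let $\{\Sigma_e\}_{e\in\mathcal E}$ be a measurable partition of the sphere with $|\theta-e|\le\gamma/2$ on $\Sigma_e$. Let $K^e(x)=K_0(x)1_{\Sigma_e}(x/|x|)$; then $\sum_e\|K^e\|_1=\|K_0\|_1\le C$. Fix $\chi\in C_c^\infty(-2,2)$ with $0\le\chi\le1$ and $\chi=1$ on $[-1,1]$, put $m_e(\xi)=\chi(\xi'\cdot e/(2\gamma))$, and define $\hat\Gamma=\sum_em_e\hat K^e$, $\hat\Upsilon=\sum_e(1-m_e)\hat K^e$.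

(a) If $m_e(\xi)\ne0$, then $|\xi'\cdot e|\le4\gamma$. The caps of radius $\gamma/4$ around such $e$ are disjoint, have measure at least $c\gamma^{n-1}$, and lie in the band $|\theta\cdot\xi'|\le5\gamma$ of measure at most $C\gamma$. So at most $C\gamma^{2-n}$ of the $m_e(\xi)$ are nonzero, and Cauchy--Schwarz and Plancherel give $\|\Gamma*u\|_2^2\le C\gamma^{2-n}\sum_e\|K^e*u\|_2^2$. Now $|K^e|\le C1_{T_e}$, where $T_e$ is the set of points within $\gamma/4$ of the segment $[0,e/2]$, and $|T_e|\le C\gamma^{n-1}$. Hence $|K^e(-\cdot)*K^e|\le C\gamma^{n-1}1_{T_e-T_e}$, and $T_e-T_e$ lies within $\gamma/2$ of the segment $[-e/2,e/2]$. Since $2^{-i}\le\gamma$, the cubes of $\mathcal D$ of scale $-i$ that meet a translate of $T_e-T_e$ lie in a tube of volume $C\gamma^{n-1}$, so the integral of $|u|$ over this translate is at most $C\gamma^{n-1}A$. Therefore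
\[
\|K^e*u\|_2^2=\langle K^e(-\cdot)*K^e*u,\bar u\rangle\le C\gamma^{2(n-1)}A\|u\|_1,
\]
and $\|\Gamma*u\|_2^2\le C\gamma^{2-n}\gamma^{1-n}\gamma^{2(n-1)}A\|u\|_1=C\gamma A\|u\|_1$.

(b) If $2\gamma\ge1$, then $m_e\equiv1$ and $\Upsilon=0$. Let $2\gamma<1$. Let $\vartheta_j=\vartheta_0(2^{-j}\cdot)$ be smooth, with $\vartheta_0$ supported in $\frac12\le|\xi|\le2$ and $\sum_j\vartheta_j=1$ off the origin, and let $\vartheta_j^+=\vartheta_0^+(2^{-j}\cdot)$ with $\vartheta_0^+$ smooth, supported in $\frac14\le|\xi|\le4$ and equal to $1$ on $\operatorname{supp}\vartheta_0$. Suppose that $m$ is supported in $2^{j-2}\le|\xi|\le2^{j+2}$ and $|\partial^\beta m|\le A(\gamma2^j)^{-|\beta|}$ for $|\beta|\le n$. With $y=\gamma2^j$, Cauchy--Schwarz and Plancherel give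
\begin{equation}\label{eq:symbol}
\|m^\vee\|_1\le\|(1+y|x|)^{-n}\|_2\,\|(1+y|x|)^nm^\vee\|_2\le Cy^{-n/2}A2^{jn/2}=CA\gamma^{-n/2}=CA2^{i/4}.
\end{equation}
The symbols $\vartheta_j(1-m_e)$ and $\vartheta_j^+(1-m_e)$ satisfy these bounds with $A=C$, since each derivative of $m_e$ costs $C(\gamma|\xi|)^{-1}$. We estimate the $L^1$ norms of the functions $u_{e,j}=[\vartheta_j(1-m_e)\hat K^e\hat\Psi_0]^\vee$. Their sum will be finite, so $\sum_{e,j}u_{e,j}$ is an $L^1$ function with Fourier transform $\hat\Upsilon\hat\Psi_0$.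

\emph{Low frequencies, $j\le i/2$.} As $\Psi_0$ has integral zero and is supported in $|x|\le2^{-N}$, we have $\|\vartheta_j^\vee*\Psi_0\|_1\le2^{-N}\|\nabla\vartheta_j^\vee\|_1\|\Psi_0\|_1\le C2^{j-N}$. Writing $u_{e,j}=[\vartheta_j^+(1-m_e)]^\vee*K^e*(\vartheta_j^\vee*\Psi_0)$, we get $\sum_e\sum_{j\le i/2}\|u_{e,j}\|_1\le C2^{i/4}2^{i/2-N}\le C2^{-i/4}$. This is where $N\ge i$ is used.

\emph{High frequencies, $j>i/2$.} Where $1-m_e(\xi)\ne0$ we have $|\xi'\cdot e|>2\gamma$, so $|\theta\cdot\xi|\ge\gamma|\xi|$ for $\theta\in\Sigma_e$. Integrating by parts four times in $r$, with $\omega(r)=\varphi(r)/r$,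
\[
\vartheta_j(1-m_e)\hat K^e(\xi)=\int_{\Sigma_e}\int_0^\infty\Omega(\theta)\,\omega^{(4)}(r)\,e^{-\mathrm ir\theta\cdot\xi}\,\big[\vartheta_j(1-m_e)(\theta\cdot\xi)^{-4}\big]\,dr\,d\theta .
\]
On its support the symbol in brackets satisfies the hypothesis of \eqref{eq:symbol} with $A=C(\gamma2^j)^{-4}$, because $|\partial^\beta(\theta\cdot\xi)^{-4}|\le C|\theta\cdot\xi|^{-4-|\beta|}$. The exponential only translates the kernel. Since $n\ge2$ and $j>i/2$, we have $\gamma2^j\ge2^{j-i/4}\ge2^{j/2}$. Hence $\|u_{e,j}\|_1\le C|\Sigma_e|2^{i/4}2^{-2j}\|\Psi_0\|_1$, and the sum over $e$ and $j>i/2$ is at most $C2^{i/4-i}$.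
\end{proof}

Part (a) needs an $L^2$ bound for the function on the other side of the pairing, part (b) an $L^\infty$ bound. The factor $\Theta_s$ provides both from a density bound at the finest scale.

\begin{corollary}\label{cor:bilinear}
Let $1\le i\le N$ and $u,v\in L^1\cap L^2$. Suppose that $u$ has density at most $A$ at scale $s-i$ and $v$ has density at most $A'$ at some integer scale $k\le s-2N$. Then $|\langle K_s^N*u,v\rangle|$ and $|\langle K_s^N*v,u\rangle|$ are at most
\[
C2^{-c_0i/2}\big(A\|u\|_1\,A'\|v\|_1\big)^{1/2}+C2^{-i/4}\|u\|_1A' .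
\]
\end{corollary}

\begin{proof}
By (D3), $\|\Theta_s*v\|_\infty\le CA'$, hence $\|\Theta_s*v\|_2^2\le CA'\|v\|_1$. Write $\langle K_s^N*u,v\rangle=\langle\Gamma_{s,i}*\Psi_s*u,\Theta_s*v\rangle+\langle\Upsilon_{s,i}*\Psi_s*u,\Theta_s*v\rangle$. By (D2) and Lemma~\ref{lem:angular}, $\|\Gamma_{s,i}*\Psi_s*u\|_2^2\le C2^{-c_0i}A\|u\|_1$ and $\|\Upsilon_{s,i}*\Psi_s*u\|_1\le C2^{-i/4}\|u\|_1$. For the second pairing, $\langle K_s^N*v,u\rangle=\langle\widetilde K_s*\Psi_s*\Theta_s*u,v\rangle$, and Lemma~\ref{lem:angular} applies to $\widetilde K_s$.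
\end{proof}

\section{Domination by a sparse form and concentration forms}\label{sec:local}

No weight appears in this section. For $P\in\mathcal D^\alpha$, an integer $D\ge1$, $\lambda>0$ and $u\ge0$, let
\[
U_P^{D,\lambda}(u)=\bigcup\big\{R\in\mathcal D^\alpha:\ R\subset P,\ \operatorname{sc}(R)=\operatorname{sc}(P)-D,\ \langle u\rangle_R>2^\lambda\langle u\rangle_P\big\}.
\]
This is the part of $P$ where $u$, viewed $D$ generations below $P$, exceeds its average by the factor $2^\lambda$; it has measure at most $2^{-\lambda}|P|$. Fix $J$ and call $P\in\mathcal D^\alpha$ \emph{admissible} if $|\operatorname{sc}(P)-6|\le J$. The \emph{concentration forms} are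
\[
B^\alpha_{D_1,D_2,\lambda}(f,g)=\sum_{P\in\mathcal D^\alpha\text{ admissible}}\frac1{|P|}\int_{U_P^{D_1,\lambda}(f)}f\int_{U_P^{D_2,\lambda}(g)}g .
\]
A cube contributes only through the concentrated parts of both functions. For the pair of Example~\ref{ex:power} the cubes $P\subset Q_0$ contribute nothing. Let $\eta=c_0/12=\frac1{24n}$ and $\lambda_I=\eta I/8$, let $\mathcal I_N$ be the set of powers of two in $[\sqrt N,4N]$, and put $F^\sharp=201F$.

\begin{proposition}\label{prop:local}
Let $N\ge N_0$ be a power of two and let $f,g\ge0$ be bounded with compact support. There is a sparse family $\mathcal F\subset\mathcal D$ such that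
\[
|\langle S_N^Jf,g\rangle|\le C\sqrt N\sum_{F\in\mathcal F}|F|\langle f\rangle_{F^\sharp}\langle g\rangle_{F^\sharp}+C\sum_\alpha\sum_{I\in\mathcal I_N}\big(B^\alpha_{I,4N,\lambda_I}+B^\alpha_{4N,I,\lambda_I}\big)(f,g).
\]
\end{proposition}

By (T5) fix $A_0=A_0(n)$ such that $|\{Mu>A_0\langle u\rangle_{F^\sharp}\}|\le|F|/4$ for every cube $F$ and every $u\ge0$ supported in $F^\sharp$ with $\int u>0$. Put $C_2=40^nA_0$ and fix a power of two $N_0$ with
\begin{equation}\label{eq:N0}
\eta\sqrt{N_0}\ge48,\qquad2^{\frac34\eta\sqrt{N_0}}\ge C_2 .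
\end{equation}
The proof occupies the rest of the section.

\subsection{Stopping cubes}
Start $\mathcal F$ with all $F\in\mathcal D$ of scale $J$. Given $F\in\mathcal F$, put $f_F=f1_{F^\sharp}$, $g_F=g1_{F^\sharp}$, $a=\langle f\rangle_{F^\sharp}$, $a'=\langle g\rangle_{F^\sharp}$. If $aa'=0$, let $\operatorname{ch}(F)=\emptyset$. Otherwise let
\[
O=\{Mf_F>A_0a\}\cup\{Mg_F>A_0a'\},
\]
an open set with $|O|\le|F|/2$, and let $\mathcal W$ be the family of maximal $R\in\mathcal D$ with $9R\subset O$. These cubes partition $O$. If $R\in\mathcal W$ meets $F$, then $R\subsetneq F$, since otherwise $F\subset O$. Let $\operatorname{ch}(F)=\{R\in\mathcal W:R\subset F\}$, which partitions $O\cap F$; add these cubes to $\mathcal F$ and iterate. The sets $E_F=F\setminus\bigcup\operatorname{ch}(F)$ have $|E_F|\ge|F|/2$, and they are disjoint because a member of $\mathcal F$ strictly inside $F$ lies in a cube of $\operatorname{ch}(F)$.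

Let $\operatorname{Tree}(F)$ be the set of $Q\in\mathcal D$, $Q\subset F$, not contained in a cube of $\operatorname{ch}(F)$; it contains $F$. A cube $Q\in\mathcal D$ of scale at most $J$ belongs to exactly one tree, that of the smallest $F\in\mathcal F$ containing it. By \eqref{eq:size}, on a cube $Q$ of scale $s$ the function $K_s^N*f$ depends only on $f1_{3Q}$, and $3Q\subset3F$ if $Q\subset F$. Hence
\[
\langle S_N^Jf,g\rangle=\sum_{F\in\mathcal F}\Lambda_F,\qquad\Lambda_F=\sum_{s=-J}^{\operatorname{sc}(F)}\langle K_s^N*(f1_{3F}),g1_{X_s}\rangle,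
\]
where $X_s$ is the union of the cubes $Q\in\operatorname{Tree}(F)$ of scale $s$; only finitely many terms are nonzero. If $aa'=0$, then $\Lambda_F=0$. Fix $F$ with $aa'\ne0$; below, $s$ ranges over $-J\le s\le\operatorname{sc}(F)$. We must bound $|\Lambda_F|$ by $C\sqrt N\,aa'|F|$ plus terms that add up, over all $F$, to concentration forms.

\subsection{Geometry of the Whitney cubes}
Call a cube $P$ \emph{controlled} if $\langle f_F\rangle_P\le C_2a$ and $\langle g_F\rangle_P\le C_2a'$. This holds as soon as the interior of $40P$ contains a point outside $O$.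
\begin{itemize}
\item[(W0)] \emph{If $Q\in\operatorname{Tree}(F)$, then $9Q\not\subset O$, and every cube $P$ that meets $9Q$ with $\ell(P)\ge\ell(Q)$ is controlled.} If $9Q\subset O$, then $Q$ lies in some $R\in\mathcal W$; this $R$ meets $F$, so $R\in\operatorname{ch}(F)$, a contradiction. Every point of $9Q$ is within $9\ell(Q)+\frac12\ell(P)<20\ell(P)$ of the center of $P$.
\item[(W1)] \emph{If $R\in\mathcal W$, every cube $P$ that meets $R$ with $\ell(P)\ge\ell(R)$ is controlled.} The parent $\hat R$ of $R$ has $9\hat R\not\subset O$ by maximality, and every point of $9\hat R\supset R$ is within $18\ell(R)+\frac12\ell(P)<20\ell(P)$ of the center of $P$.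
\item[(W2)] \emph{If $Q\in\operatorname{Tree}(F)$ and $R\in\mathcal W$ meets $3Q$, then $\ell(R)\le\ell(Q)$.} Otherwise $\ell(R)\ge2\ell(Q)$, and every point of $9Q$ is within $6\ell(Q)\le3\ell(R)$ of a point of $R\cap3Q$. So $9Q\subset9R\subset O$, contrary to (W0).
\item[(W3)] \emph{If $Q\in\mathcal D$, $Q\subset F$, and some $R\in\mathcal W$ with $\operatorname{sc}(R)\le\operatorname{sc}(Q)-4$ meets $3Q$, then $Q\in\operatorname{Tree}(F)$.} Otherwise $Q\subset R'\in\operatorname{ch}(F)$. Let $R''\in\mathcal D$ contain $R$ and have side $\ell(R')/8\ge\ell(Q)/8>\ell(R)$. It contains a point $z\in3Q\subset3R'$; $z$ is within $\ell(R')$ of $R'$, and every point of $9R''$ is within $5\ell(R'')=\frac58\ell(R')$ of $z$. So $9R''\subset9R'\subset O$, contrary to the maximality of $R$.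
\end{itemize}

\subsection{The Calder\'on--Zygmund decomposition}
By (W2) with $Q=F$, every $R\in\mathcal W$ that meets $3F$ has $\ell(R)\le\ell(F)$, hence $R\subset3F$. So $\mathcal W_1=\{R\in\mathcal W:R\subset3F\}$ partitions $O\cap3F$. Put $b_R=(f-\langle f\rangle_R)1_R$ for $R\in\mathcal W_1$, $d_R=(g-\langle g\rangle_R)1_R$ for $R\in\operatorname{ch}(F)$, and define $f_0,g_0$ by
\[
f1_{3F}=f_0+\sum_{R\in\mathcal W_1}b_R,\qquad g1_F=g_0+\sum_{R\in\operatorname{ch}(F)}d_R .
\]
Off $O$ we have $f_F\le A_0a$ and $g_F\le A_0a'$ a.e., and each $R\in\mathcal W$ is controlled. Hence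
\begin{equation}\label{eq:cz}
0\le f_0\le C_2a1_{3F},\quad0\le g_0\le C_2a'1_F,\quad|b_R|\le(f_F+C_2a)1_R,\quad|d_R|\le(g_F+C_2a')1_R,
\end{equation}
and $\sum_R\|b_R\|_1\le2\int f_F\le Ca|F|$, $\sum_R\|d_R\|_1\le Ca'|F|$.

Write $N=2^r$, $m=\lfloor r/2\rfloor$ and $I_j=2^{\lceil r/2\rceil+j}$ for $0\le j\le m$. Then $\sqrt N\le I_0\le2\sqrt N$, $I_{j+1}=2I_j$, $I_m=N$, and $I_0\ge7$ by \eqref{eq:N0}. Relative to $s$, a cube $R$ with $\operatorname{sc}(R)\le s$ is
\[
\text{\emph{shallow} if }\operatorname{sc}(R)>s-I_0,\quad\text{\emph{deep} if }s-4N<\operatorname{sc}(R)\le s-I_0,\quad\text{\emph{tail} if }\operatorname{sc}(R)\le s-4N .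
\]
Let $b_s,b_s^{\mathrm{sh}},b_s^{\mathrm{tl}}$ be the sums of $b_R$ over the deep, shallow, tail cubes $R\in\mathcal W_1$, and $d_s,d_s^{\mathrm{sh}},d_s^{\mathrm{tl}}$ the sums of $d_R$ over the deep, shallow, tail cubes $R\in\operatorname{ch}(F)$ with $R\subset X_s$. If $K_s^N*b_R$ does not vanish on $X_s$, then $R$ meets $3Q$ for some $Q\in\operatorname{Tree}(F)$ of scale $s$, and $\operatorname{sc}(R)\le s$ by (W2). If $R\in\operatorname{ch}(F)$ meets $X_s$, it meets a tree cube $Q$ of scale $s$, which it cannot contain, so $R\subsetneq Q\subset X_s$. Therefore $g1_{X_s}=g_01_{X_s}+d_s+d_s^{\mathrm{sh}}+d_s^{\mathrm{tl}}$ and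
\begin{align*}
\langle K_s^N*(f1_{3F}),g1_{X_s}\rangle={}&\langle K_s^N*(b_s^{\mathrm{tl}}+b_s^{\mathrm{sh}}),g1_{X_s}\rangle+\langle K_s^N*(f_0+b_s),d_s^{\mathrm{tl}}+d_s^{\mathrm{sh}}\rangle\\
&+\langle K_s^N*f_0,g_01_{X_s}\rangle+\langle K_s^N*b_s,g_01_{X_s}\rangle+\langle K_s^N*f_0,d_s\rangle+\langle K_s^N*b_s,d_s\rangle .
\end{align*}
Each cube is deep for at most $4N$ values of $s$, so
\begin{equation}\label{eq:deepmass}
\sum_s\|b_s\|_1\le CNa|F|,\qquad\sum_s\|d_s\|_1\le CNa'|F| .
\end{equation}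
This factor $N$ is what the gains below have to absorb.

\subsection{Tail and shallow cubes}\label{ss:tail}
Let $R\in\mathcal W_1$ with $\operatorname{sc}(R)\le s$, and let $Q_R\in\mathcal D$ be the cube of scale $s$ containing $R$. Then $K_s^N*b_R$ vanishes off $3Q_R$, which contains at most $3^n$ tree cubes of scale $s$, each controlled by (W0). So $|\langle K_s^N*b_R,g1_{X_s}\rangle|\le C2^{sn}a'\|K_s^N*b_R\|_\infty$. Let now $R\in\operatorname{ch}(F)$, $R\subset X_s$; then $Q_R\in\operatorname{Tree}(F)$, the function $\widetilde{K_s^N}*d_R$ vanishes off $3Q_R$, and $3Q_R$ is controlled by (W0). Since $f_0+b_s$ equals $f$ on deep cubes and $f_0$ elsewhere, $|f_0+b_s|\le f_F+C_2a$, and $|\langle K_s^N*(f_0+b_s),d_R\rangle|\le C2^{sn}a\|\widetilde{K_s^N}*d_R\|_\infty$.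

By \eqref{eq:size}, and using $\int b_R=0$ for the second alternative,
\[
\|K_s^N*b_R\|_\infty\le C2^{-sn}\min\big(1,2^{\operatorname{sc}(R)-s+2N}\big)\|b_R\|_1,
\]
and the same holds for $\widetilde{K_s^N}*d_R$. For fixed $R$, the minimum sums to at most $I_0$ over the $s$ for which $R$ is shallow and to at most $2^{1-2N}$ over $s\ge\operatorname{sc}(R)+4N$. Summing over $R$, the first two terms of the decomposition contribute at most $CI_0\,aa'|F|\le C\sqrt N\,aa'|F|$. This is the only source of the factor $\sqrt N$ in front of the sparse form.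

\subsection{Good against good}\label{ss:good}
The cutoff $1_{X_s}$ depends on $s$, so Plancherel does not apply directly. A cube $Q\subset F$ of scale $s$ fails to be in the tree exactly when it lies in some $R'\in\operatorname{ch}(F)$ with $\operatorname{sc}(R')\ge s$; thus $1_{X_s}=1_F-\sum_{\operatorname{sc}(R')\ge s}1_{R'}$. By \eqref{eq:fourier}, $\sum_s|\langle K_s^N*u,v\rangle|\le C2^{-N/2}\|u\|_2\|v\|_2$. With $u=f_0$, $v=g_0$ this is at most $Caa'|F|$. For $s\le\operatorname{sc}(R')$ we have $\langle K_s^N*f_0,g_01_{R'}\rangle=\langle K_s^N*(f_01_{3R'}),g_01_{R'}\rangle$, and the sum over these $s$ is at most $Caa'|R'|$. As $\sum|R'|\le|F|$, the total is at most $Caa'|F|$.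

\subsection{Deep against good}\label{ss:deepgood}
This is the situation of Example~\ref{ex:power}. If $K_s^N*b_s$ does not vanish on a cube $Q\subset F$ of scale $s$, a deep cube meets $3Q$, and $Q\in\operatorname{Tree}(F)$ by (W3), because $I_0\ge4$. Hence $\langle K_s^N*b_s,g_01_{X_s}\rangle=\langle K_s^N*b_s,g_0\rangle$. A cube of scale $s-I_0$ that meets a deep cube is controlled by (W1), so by \eqref{eq:cz} the function $b_s$ has density at most $2C_2a$ at scale $s-I_0$; by (D2), $\Theta_s*b_s$ has density at most $Ca$ there. The function $g_0$ is the same for all $s$, so we place $\Psi_s$ on it to obtain orthogonality. With $\Gamma=\Gamma_{s,I_0}$, $\Upsilon=\Upsilon_{s,I_0}$, Lemma~\ref{lem:angular}, \eqref{eq:deepmass} and \eqref{eq:fourier} give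
\begin{align*}
\sum_s|\langle\Gamma*\Theta_s*b_s,\Psi_s*g_0\rangle|&\le C\Big(2^{-c_0I_0}a\sum_s\|b_s\|_1\Big)^{1/2}\big(N\|g_0\|_2^2\big)^{1/2}\le CN2^{-c_0I_0/2}aa'|F|,\\
\sum_s|\langle\Upsilon*\Psi_s*\Theta_s*b_s,g_0\rangle|&\le C2^{-I_0/4}\|g_0\|_\infty\sum_s\|b_s\|_1\le CN2^{-I_0/4}aa'|F| .
\end{align*}
Since $I_0\ge\sqrt N$, both are at most $Caa'|F|$. For the other term write $\langle K_s^N*f_0,d_s\rangle=\langle\widetilde K_s*\Psi_s*\Theta_s*d_s,f_0\rangle$. By (W1) the function $d_s$ has density at most $2C_2a'$ at scale $s-I_0$, and $\|f_0\|_\infty\le Ca$, $\|f_0\|_2^2\le Ca^2|F|$; the two displayed lines, for $\widetilde K_s$ and with $(b_s,a,g_0)$ replaced by $(d_s,a',f_0)$, give the bound $Caa'|F|$.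

\subsection{Deep against deep: levels of concentration}\label{ss:levels}
It remains to bound $\sum_s|\langle K_s^N*b_s,d_s\rangle|$. Neither function is bounded, and the section on the lower bound shows that no cancellation can be expected in general. We first move to grids in which $3Q$ lies in one cube. For $Q\in\mathcal D$, (T3) gives a cube of some $\mathcal D^{\alpha(Q)}$ containing $9Q$ with side at most $54\ell(Q)$; let $Q^*\in\mathcal D^{\alpha(Q)}$ be its ancestor of side $64\ell(Q)$. If $Q\subset F$, every point of $Q^*$ is within $64\ell(F)$ of $F$, so $Q^*\subset F^\sharp$. Let $\mathcal T_s^\alpha$ be the set of $Q\in\operatorname{Tree}(F)$ with $\operatorname{sc}(Q)=s$, $\alpha(Q)=\alpha$, and let $d_s^\alpha=d_s1_{\bigcup\mathcal T_s^\alpha}$; then $d_s=\sum_\alpha d_s^\alpha$. Fix $\alpha$. For given $s$ and $l\ge0$ let $R_l(x)\in\mathcal D^\alpha$ be the cube of scale $s+6-l$ containing $x$, and $\mathbb E_lu(x)=\langle u\rangle_{R_l(x)}$; we call $l$ the \emph{depth}. A \emph{restriction}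 of a function $u$ to a set $Y$ is a function $u1_{Y'}$ with $Y'\subset Y$ measurable.

Corollary~\ref{cor:bilinear} gains $2^{-c_0I/2}$ if one function has moderate density at depth $I$, and this gain tolerates densities $2^{\eta I}$ at depth $I$ and $2^{2\eta I}$ at depth $4N$. The larger $I$, the more is tolerated. So at each point we look for the largest usable depth. Let
\[
Y_j=\{\mathbb E_{I_j}f_F\le2^{\eta I_j}a\},\qquad Y_j'=\{\mathbb E_{I_j}g_F\le2^{\eta I_j}a'\},\qquad0\le j\le m .
\]
If $x$ lies in a deep cube $R$, then $\ell(R_{I_0}(x))\ge\ell(R)$, so $R_{I_0}(x)$ is controlled by (W1), and $x\in Y_0\cap Y_0'$ as $C_2\le2^{\eta I_0}$ by \eqref{eq:N0}. Put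
\[
b_{s,j}=b_s1_{Y_j\setminus\bigcup_{l>j}Y_l},\qquad d_{s,j}^\alpha=d_s^\alpha1_{Y_j'\setminus\bigcup_{l>j}Y_l'} .
\]
Then $b_s=\sum_{j=0}^mb_{s,j}$ and $d_s^\alpha=\sum_{j=0}^md^\alpha_{s,j}$. The pieces need not have mean zero on any cube, and this will not be needed. The two possible outcomes are described by the following estimates.

\begin{itemize}
\item[(E1)] \emph{Let $0\le j\le m$. Suppose that for all $s$, $u_s$ is a restriction of $b_{s,j}$ and $v_s$ is a restriction of $d_s^\alpha$ to $\{\mathbb E_{4N}g_F\le2^{2\eta I_j}a'\}$; or that for all $s$, $v_s$ is a restriction of $d_{s,j}^\alpha$ and $u_s$ is a restriction of $b_s$ to $\{\mathbb E_{4N}f_F\le2^{2\eta I_j}a\}$. Then $\sum_s|\langle K_s^N*u_s,v_s\rangle|\le CN2^{-c_2I_j}aa'|F|$ with $c_2=\frac3{16n}$.}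
\end{itemize}
Consider the first case. On a cube $R\in\mathcal D^\alpha$ of scale $s+6-I_j$, either $R\subset Y_j$ and $\int_R|u_s|\le\int_R(f_F+C_2a)\le2\cdot2^{\eta I_j}a|R|$, or $u_s=0$. By (D1), $u_s$ has density at most $C2^{\eta I_j}a$ at scale $s-i$, where $i=I_j-6\in[1,N]$. In the same way $v_s$ has density at most $C2^{2\eta I_j}a'$ at scale $s+6-4N\le s-2N$. Corollary~\ref{cor:bilinear} gives
\[
|\langle K_s^N*u_s,v_s\rangle|\le C2^{-(c_0-3\eta)I_j/2}\big(a\|b_s\|_1\,a'\|d_s\|_1\big)^{1/2}+C2^{-(1/4-2\eta)I_j}\|b_s\|_1a' .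
\]
Here $(c_0-3\eta)/2=c_2\le\frac14-2\eta$. Cauchy--Schwarz in $s$ and \eqref{eq:deepmass} give the claim. In the second case the corollary is applied, in its second form, with $v_s$ as the function of bounded density at scale $s-i$, and the last term becomes $C2^{-(1/4-2\eta)I_j}\|d_s\|_1a$.

\begin{itemize}
\item[(E2)] \emph{Let $D_1,D_2\ge1$ be integers, $\beta\ge\eta I_0$ and $0<\lambda\le\beta/4$. Let $u_s$ be a restriction of $b_s$ to $\{\mathbb E_{D_1}f_F>2^\beta a\}$ and $v_s$ a restriction of $d_s^\alpha$ to $\{\mathbb E_{D_2}g_F>2^\beta a'\}$. Then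
\[
|\langle K_s^N*u_s,v_s\rangle|\le C\sum_{Q\in\mathcal T_s^\alpha}\frac1{|Q^*|}\int_{U_{Q^*}^{D_1,\lambda}(f)}f\int_{U_{Q^*}^{D_2,\lambda}(g)}g .
\]
If such functions are given for all $F$ and $s$ with the same $D_1,D_2,\beta,\lambda$, the sum over $s$ and $F$ is at most $CB^\alpha_{D_1,D_2,\lambda}(f,g)$.}
\end{itemize}
By \eqref{eq:size} the left side is at most $C2^{-sn}\sum_{Q\in\mathcal T_s^\alpha}\int_{3Q}|u_s|\int_Q|v_s|$. Fix $Q$ and $P=Q^*$, of scale $s+6$. For $x\in3Q\subset P$ we have $R_l(x)\subset P\subset F^\sharp$, so $f_F=f$ and $g_F=g$ on these cubes. Let $R=R_{D_1}(x)$ with $\langle f\rangle_R>2^\beta a$. By \eqref{eq:N0}, $C_2\le2^{3\beta/4}$. Hence $\int_R|u_s|\le\int_R(f+C_2a)\le2\int_Rf$; and since $P$ is controlled by (W0), $2^\lambda\langle f\rangle_P\le2^{\beta/4}C_2a\le2^\beta a<\langle f\rangle_R$, that is, $R\subset U_P^{D_1,\lambda}(f)$. So $\int_{3Q}|u_s|\le2\int_{U_P^{D_1,\lambda}(f)}f$, and the same argument with $g,a',D_2$ bounds $\int_Q|v_s|$. For the last statement,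 each $Q$ lies in one tree only, $Q^*$ is admissible, and a cube $P$ equals $Q^*$ for at most $64^n$ cubes $Q$, these being disjoint subcubes of $P$ of side $\ell(P)/64$.

\subsection{Deep against deep: conclusion}
Write
\[
\langle K_s^N*b_s,d_s^\alpha\rangle=\sum_{j<m}\langle K_s^N*b_{s,j},d_s^\alpha\rangle+\sum_{j<m}\langle K_s^N*b_{s,m},d_{s,j}^\alpha\rangle+\langle K_s^N*b_{s,m},d^\alpha_{s,m}\rangle .
\]
The point of the maximal index is that for $j<m$ the function $b_{s,j}$ has moderate density at depth $I_j$ and, vanishing on $Y_{j+1}$, is concentrated at depth $I_{j+1}$.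

(i) \emph{$b_{s,j}$ against $d_s^\alpha$, $j<m$.} Let $I=I_{j+1}=2I_j$. Split $d_s^\alpha=d^\le+d^>$ according to whether $\mathbb E_{4N}g_F\le2^{\eta I}a'$ or not. The pair $(b_{s,j},d^\le)$ falls under the first case of (E1). Since $b_{s,j}$ lives on $\{\mathbb E_If_F>2^{\eta I}a\}$, the pair $(b_{s,j},d^>)$ falls under (E2) with $\beta=\eta I$, $\lambda=\lambda_I$, and contributes in total at most $CB^\alpha_{I,4N,\lambda_I}(f,g)$.

(ii) \emph{$b_{s,m}$ against $d_{s,j}^\alpha$, $j<m$.} Let $I=I_{j+1}$. Split $b_{s,m}=b^\le+b^>$ according to whether $\mathbb E_{4N}f_F\le2^{\eta I}a$ or not. The pair $(b^\le,d_{s,j}^\alpha)$ falls under the second case of (E1). Since $d_{s,j}^\alpha$ lives on $\{\mathbb E_Ig_F>2^{\eta I}a'\}$, (E2) with $\beta=\eta I$ bounds the total contribution of $(b^>,d^\alpha_{s,j})$ by $CB^\alpha_{4N,I,\lambda_I}(f,g)$.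

(iii) \emph{$b_{s,m}$ against $d^\alpha_{s,m}$.} Split both functions at depth $4N$, with thresholds $2^{2\eta N}a$ and $2^{2\eta N}a'$. The pair $(b_{s,m},d^\le)$ falls under the first case of (E1) with $j=m$, and $(b^\le,d^>)$ under the second. For $(b^>,d^>)$ apply (E2) with $\beta=2\eta N$ and $\lambda=\lambda_{4N}=\beta/4$; the total is at most $CB^\alpha_{4N,4N,\lambda_{4N}}(f,g)$.

Since $I_j\ge(j+1)\sqrt N$, we have $\sum_jN2^{-c_2I_j}\le C$, so all (E1) terms together are at most $Caa'|F|$ for each of the $3^n$ values of $\alpha$. The indices $I_1,\dots,I_m,4N$ are distinct elements of $\mathcal I_N$. Together with Sections~\ref{ss:tail}--\ref{ss:deepgood}, this proves Proposition~\ref{prop:local}. \qed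

\begin{remark}\label{rem:naive}
If $I_0$ is replaced by $4N$, there are no deep cubes, and Sections~\ref{ss:tail} and \ref{ss:good} alone give $|\Lambda_F|\le CNaa'|F|$. By Lemma~\ref{lem:sparse}, $\|S_N^J\|_{L^2(w)\to L^2(w)}\le CNt$, and the interpolation leading to \eqref{eq:interp} gives $\sum_NCNt\,2^{-c_1N/(4t)}\le Ct^2$, which is \eqref{eq:quadratic}.
\end{remark}

\section{Weighted bounds for the concentration forms}\label{sec:weighted}

Write $f=h\sigma$, $g=kw$, and $\|h\|=\|h\|_{L^2(\sigma)}=\|f\|_{L^2(w)}$, $\|k\|=\|k\|_{L^2(w)}=\|g\|_{L^2(\sigma)}$. No kernel occurs in this section; $H$ and $K$ will denote cubes.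

\begin{proposition}\label{prop:B}
Let $1\le d\le D$ be integers with $d\mid D$, and let $\lambda\ge6$. For $f,g\ge0$ bounded with compact support,
\[
B^\alpha_{d,D,\lambda}(f,g)\le C\Big[\frac{tD}\lambda+\sqrt{dD}\Big(\sqrt t+\frac t{\sqrt\lambda}\Big)\Big]\|h\|\,\|k\|,
\]
with $C$ independent of $J$, and the same holds for $B^\alpha_{D,d,\lambda}(f,g)$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:main} from Propositions~\ref{prop:local} and \ref{prop:B}]
The sparse term is at most $Ct\sqrt N\|h\|\|k\|$ by Lemma~\ref{lem:sparse}. For $I\in\mathcal I_N$ take $d=I$, $D=4N$, $\lambda=\eta I/8$; then $d\mid D$, and $\lambda\ge6$ by \eqref{eq:N0}. We have $tD/\lambda\le CtN/I\le Ct\sqrt N$, $\sqrt{dD}\,t/\sqrt\lambda\le Ct\sqrt N$ and $\sqrt{dD}\sqrt t\le4N\sqrt t$. There are at most $C(1+\log N)$ values of $I$, which is the origin of the logarithm, and $3^n$ values of $\alpha$. The duality argument of Section~\ref{sec:tools} gives the operator bound.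
\end{proof}

\begin{remark}\label{rem:onelevel}
The choice $I_0\approx\sqrt N$ balances the shallow cost $tI_0$ against $tD/\lambda\approx tN/I_0$. The levels $I_j$ make depth and threshold match, so that $d$ cancels against $\lambda$ in $\sqrt{dD/\lambda}$. With one level only, let $I_0$ be a power of two in $[N^{2/3},2N^{2/3}]$ and split $b_s$ and $d_s^\alpha$ as in (iii), with thresholds $2^{2\eta I_0}a$ and $2^{2\eta I_0}a'$. Both functions live on $Y_0\cap Y_0'$, so the proof of (E1) with $j=0$ applies to two of the pairs, and (E2) leaves $B^\alpha_{4N,4N,\eta I_0/2}$. The total cost is $C(tI_0+N\sqrt t+tN/\sqrt{I_0})\le C(tN^{2/3}+N\sqrt t)$, which gives the exponent $5/3$ instead of $3/2$.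
\end{remark}

\subsection{Grids with a step, and stopping families}
The sets $U_P^{d,\lambda}$ relate a cube to its descendants $d$ generations below, so we treat the scales in each residue class modulo $d$ separately. For integers $s_0$ and $d\ge1$, the \emph{$d$-grid} with top scale $s_0$ is $\mathcal G=\{P\in\mathcal D^\alpha:\operatorname{sc}(P)\in s_0-d\mathbb N_0\}$. The \emph{children} $\operatorname{ch}(P)$ of $P\in\mathcal G$ are the $R\subset P$ of scale $\operatorname{sc}(P)-d$; parents and generations refer to $\mathcal G$.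

Let $u_1,u_2\ge0$ be locally integrable and $P_0\in\mathcal G$. The \emph{stopping family} $\mathcal S=\mathcal S(P_0;u_1,u_2)$ contains $P_0$ and, with each $S$, the set $\operatorname{ch}_{\mathcal S}(S)$ of maximal $P\in\mathcal G$, $P\subsetneq S$, with $\langle u_1\rangle_P>4\langle u_1\rangle_S$ or $\langle u_2\rangle_P>4\langle u_2\rangle_S$. Let $\operatorname{tree}(S)$ be the set of $P\in\mathcal G$, $P\subset S$, not contained in a cube of $\operatorname{ch}_{\mathcal S}(S)$. The trees partition $\{P\in\mathcal G:P\subset P_0\}$, and: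
\begin{itemize}
\item[(S1)] $\sum_{S'\in\operatorname{ch}_{\mathcal S}(S)}|S'|\le|S|/2$, since the disjoint cubes with $\langle u_i\rangle_{S'}>4\langle u_i\rangle_S$ have total measure at most $u_i(S)/(4\langle u_i\rangle_S)=|S|/4$. Thus $\mathcal S$ is sparse and $\sum_{S\in\mathcal S}|S|\le2|P_0|$.
\item[(S2)] $\langle u_i\rangle_P\le4\langle u_i\rangle_S$ for $P\in\operatorname{tree}(S)$.
\item[(S3)] If $P\in\operatorname{tree}(S)$, $R\in\operatorname{ch}(P)$ and $\langle u_1\rangle_R>4\langle u_1\rangle_S$, then $R\in\operatorname{ch}_{\mathcal S}(S)$, because every $P'\in\mathcal G$ with $R\subsetneq P'\subset S$ contains $P$ and so lies in $\operatorname{tree}(S)$.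
\end{itemize}

\subsection{The entropy lemma}
Each jump of an average by the factor $2^\lambda$ consumes entropy proportional to $\lambda$ times the mass that jumps. The available entropy is limited either by a ceiling on the averages or, for the weights, by \eqref{eq:entropy}.

\begin{lemma}\label{lem:entropy}
Let $\mathcal G$ be a $d$-grid, $Q_0\in\mathcal G$ and $\lambda\ge3$.
\begin{itemize}
\item[(A)] Let $\rho\ge0$ be locally integrable, $L>0$, and let $\mathcal P$ be a set of cubes $P\in\mathcal G$, $P\subset Q_0$, with $\langle\rho\rangle_P\le L$. For $P\in\mathcal P$ let $V_P$ be a union of children $R$ of $P$ with $2^\lambda\langle\rho\rangle_P<\langle\rho\rangle_R\le L$. Then $\sum_{P\in\mathcal P}\rho(V_P)\le\frac{12}\lambda L|Q_0|$.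
\item[(B)] For $v\in\{\sigma,w\}$, $\sum_{P\in\mathcal G,\,P\subset Q_0}v\big(U_P^{d,\lambda}(v)\big)\le\frac{Ct}\lambda v(Q_0)$.
\end{itemize}
\end{lemma}

\begin{proof}
In (B) put $\rho=v$, $V_P=U_P^{d,\lambda}(v)$. For a concave $\psi$ on $[0,\infty)$ let $\Delta(P)=|P|\psi(\langle\rho\rangle_P)-\sum_{R\in\operatorname{ch}(P)}|R|\psi(\langle\rho\rangle_R)$, which is nonnegative by Jensen's inequality. If $\mathcal G_l$ is the $l$-th generation below $Q_0$, then
\begin{equation}\label{eq:tele}
\sum_{l'<l}\sum_{P\in\mathcal G_{l'}}\Delta(P)=|Q_0|\psi(\langle\rho\rangle_{Q_0})-\sum_{R\in\mathcal G_l}|R|\psi(\langle\rho\rangle_R).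
\end{equation}
Take $P$ with $V_P\ne\emptyset$. Then $x=\langle\rho\rangle_P>0$. Let $\theta=\rho(V_P)/\rho(P)$ and $q=|V_P|/|P|$. The averages of $\rho$ over $V_P$ and $P\setminus V_P$ are $x_1=\theta x/q>2^\lambda x$ and $x_2=(1-\theta)x/(1-q)$; in particular $q<2^{-\lambda}\le\frac18$. Suppose that $\psi(y)=y\log(x_0/y)$ for $y\in\{x,x_1,x_2\}$, with a constant $x_0$. Jensen's inequality on $V_P$ and on $P\setminus V_P$ gives
\[
\Delta(P)\ge|P|\big[\psi(x)-q\psi(x_1)-(1-q)\psi(x_2)\big]=\rho(P)\Big[\theta\log\frac\theta q+(1-\theta)\log\frac{1-\theta}{1-q}\Big].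
\]
Using $\theta/q>2^\lambda$, $1-q\le1$ and $y\log y\ge y-1$, the bracket is at least $\theta\lambda\log2-\theta\ge\theta\lambda/3$ for $\lambda\ge3$. So $\Delta(P)\ge\frac\lambda3\rho(V_P)$.

(A) Let $\psi(y)=y\log(4eL/y)$ on $[0,4L]$ and $\psi=4L$ on $[4L,\infty)$. Since $\psi'(y)=\log(4L/y)$ decreases to $0$ at $4L$ and $\psi(4L)=4L$, this function is concave with $0\le\psi\le4L$. For $P\in\mathcal P$ we have $x,x_1\le L$ and $x_2\le\frac87L$. The right side of \eqref{eq:tele} is at most $4L|Q_0|$.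

(B) Let $\psi(y)=y\log(x_0/y)$ with $x_0=\langle v\rangle_{Q_0}$. The first term on the right of \eqref{eq:tele} vanishes, and $-|R|\psi(\langle v\rangle_R)\le-\int_R\psi(v)$ by Jensen's inequality. So the right side is at most $\int_{Q_0}v\log(v/x_0)\le Ct\,v(Q_0)$ by \eqref{eq:entropy}.
\end{proof}

\begin{example}\label{ex:entropy}
Let $\sigma=|x|^{-n+\varepsilon}$ and $P_j=[0,2^{-jd})^n$ with $d\varepsilon\le1$. Then $\langle\sigma\rangle_{P_{j+1}}=2^{d(n-\varepsilon)}\langle\sigma\rangle_{P_j}$, so $P_{j+1}\subset U_{P_j}^{d,\lambda}(\sigma)$ for $\lambda=d(n-\varepsilon)/2$, and $\sum_j\sigma(P_{j+1})=\sigma(P_0)/(2^{d\varepsilon}-1)\ge\sigma(P_0)/(d\varepsilon)\ge c(t/\lambda)\sigma(P_0)$. The weight keeps its mass for about $t$ dyadic scales, which is only $t/d$ generations of a $d$-grid.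
\end{example}

\subsection{Who concentrates?}
We begin the proof of Proposition~\ref{prop:B}. Since $B^\alpha_{D,d,\lambda}(f,g)=B^\alpha_{d,D,\lambda}(g,f)$, the second claim follows from the first by exchanging $(f,h,\sigma)$ with $(g,k,w)$. From now on averages of $h$ are taken with respect to $\sigma$ and averages of $k$ with respect to $w$: $\langle h\rangle_P=\langle h\rangle_P^\sigma$, $\langle k\rangle_P=\langle k\rangle_P^w$. All other averages are Lebesgue averages.

If $R$ is one of the cubes defining $U_P^{d,\lambda}(f)$, then $\langle\sigma\rangle_R\langle h\rangle_R>2^\lambda\langle\sigma\rangle_P\langle h\rangle_P$, so either $\langle h\rangle_R>2^{\lambda/2}\langle h\rangle_P$ or $\langle\sigma\rangle_R>2^{\lambda/2}\langle\sigma\rangle_P$. Let $U_P^h$ be the union of the defining cubes of the first kind and $U_P=U_P^{d,\lambda/2}(\sigma)$; then $U_P^{d,\lambda}(f)\subset U_P^h\cup U_P$. Let $W_P^k$ be the union of the cubes $R$ defining $U_P^{D,\lambda}(g)$ with $\langle k\rangle_R>2^{\lambda/2}\langle k\rangle_P$,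 and $W_P=U_P^{D,\lambda/2}(w)$; then $U_P^{D,\lambda}(g)\subset W_P^k\cup W_P$. Hence $B^\alpha_{d,D,\lambda}(f,g)\le B^h+B^k+B^{\mathrm{wt}}$, where, with sums over admissible $P$,
\[
B^h=\sum_P\langle g\rangle_P\,f(U_P^h),\qquad B^k=\sum_P\langle f\rangle_P\,g(W_P^k),\qquad B^{\mathrm{wt}}=\sum_P\frac{f(U_P)\,g(W_P)}{|P|}.
\]
The sets $U_P$, $W_P$ depend only on the weight.

\subsection{Concentration of $h$ or $k$}
We show $B^h\le C\frac{td}\lambda\|h\|\|k\|$. Fix a residue class modulo $d$ that contains an admissible scale, and let $\mathcal G$ be the $d$-grid whose top scale is the largest admissible scale of the class. Let $\mathcal S$ be the union of the families $\mathcal S(P_0;f,g)$ over the top cubes $P_0$; it is sparse. Fix $S\in\mathcal S$ with $f(S)>0$; otherwise $\operatorname{tree}(S)$ contributes nothing. We bound $\sum_{P\in\operatorname{tree}(S)}f(U_P^h)$ by sorting the children $R\subset U_P^h$ into three kinds. Put $\Lambda=2^{\lambda/2}$.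

\emph{First kind: $\langle f\rangle_R\le4\langle f\rangle_S$.} These satisfy $\langle f\rangle_R>2^\lambda\langle f\rangle_P$, so Lemma~\ref{lem:entropy}(A) with $\rho=f$, $L=4\langle f\rangle_S$, $\mathcal P=\operatorname{tree}(S)$ bounds their total $f$-mass by $\frac{48}\lambda f(S)=\frac{48}\lambda\langle h\rangle_S\,\sigma(S)$.

The other children belong to $\operatorname{ch}_{\mathcal S}(S)$ by (S3); they are disjoint, and each arises from one $P$. A single jump can carry all the $f$-mass of $S$, so here we need the definition of $U_P^h$.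

\emph{Second kind: $\langle f\rangle_R>4\langle f\rangle_S$ and $\langle h\rangle_P\ge\Lambda^{-1/2}\langle h\rangle_S$.} Then $\langle h\rangle_R>\Lambda^{1/2}\langle h\rangle_S$, so $\sigma(R)\le\Lambda^{-1/2}f(R)/\langle h\rangle_S$, and the union $Y$ of these $R$ has $\sigma(Y)\le\Lambda^{-1/2}\sigma(S)$. By H\"older's inequality,
\[
f(Y)\le\sigma(Y)^{1/3}\Big(\int_Sh^{3/2}\sigma\Big)^{2/3}\le\Lambda^{-1/6}\sigma(S)\big(\langle h^{3/2}\rangle_S^\sigma\big)^{2/3}.
\]

\emph{Third kind: $\langle f\rangle_R>4\langle f\rangle_S$ and $\langle h\rangle_P<\Lambda^{-1/2}\langle h\rangle_S$.} These $R$ lie in the maximal $P\in\operatorname{tree}(S)$ with $\langle h\rangle_P<\Lambda^{-1/2}\langle h\rangle_S$, which are disjoint and have total $f$-mass $\sum\langle h\rangle_P\sigma(P)\le\Lambda^{-1/2}\langle h\rangle_S\sigma(S)$.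

Let $h^*=(M_\alpha^\sigma h^{3/2})^{2/3}$. Then $\langle h\rangle_S\le(\langle h^{3/2}\rangle_S^\sigma)^{2/3}\le h^*$ on $S$, and $\|h^*\|_{L^2(\sigma)}\le C\|h\|$ by (T5) with $q=4/3$. Since $\Lambda^{-1/6}=2^{-\lambda/12}\le C/\lambda$, the three kinds give $\sum_{P\in\operatorname{tree}(S)}f(U_P^h)\le\frac C\lambda\int_Sh^*\sigma$. By (S2) and Lemma~\ref{lem:sparse} with $S^+=S$, the class contributes at most $\frac C\lambda\sum_S|S|\langle h^*\sigma\rangle_S\langle g\rangle_S\le\frac{Ct}\lambda\|h\|\|k\|$. There are $d$ classes. The term $B^k$ is the term $B^h$ for the data $(g,k,w,D)$ in place of $(f,h,\sigma,d)$, so $B^k\le C\frac{tD}\lambda\|h\|\|k\|$.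

\subsection{Concentration of both weights: packing estimates}
Fix again a class modulo $d$ with its $d$-grid $\mathcal G$, and put $\nu=D/d$. For $P\in\mathcal G$, the set $U_P$ is a union of children of $P$ and $W_P$ a union of descendants of generation $\nu$. For $P_0\in\mathcal G$, with sums over $P\in\mathcal G$,
\begin{gather}
\sum_{P\subset P_0}\sigma(U_P)\le\frac{Ct}\lambda\sigma(P_0),\qquad\sum_{P\subset P_0}w(W_P)\le\frac{C\nu t}\lambda w(P_0),\label{eq:pack1}\\
\sum_{P\subset P_0}\langle w\rangle_P\,\sigma(U_P)\le Ct|P_0|.\label{eq:pack2}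
\end{gather}
The first bound is Lemma~\ref{lem:entropy}(B) with $\lambda/2\ge3$. For the second, the cubes $P\subset P_0$ of $\mathcal G$ are distributed over the $D$-grids with top scales $\operatorname{sc}(P_0)-id$, $0\le i<\nu$; apply Lemma~\ref{lem:entropy}(B) in each of them to the top cubes inside $P_0$, which partition $P_0$. For \eqref{eq:pack2} let $S\in\mathcal S(P_0;\sigma,w)$. Over $P\in\operatorname{tree}(S)$, the children $R\subset U_P$ with $\langle\sigma\rangle_R\le4\langle\sigma\rangle_S$ have total $\sigma$-mass at most $16\sigma(S)$ by Lemma~\ref{lem:entropy}(A) with $\rho=\sigma$, $L=4\langle\sigma\rangle_S$, and the others are distinct members of $\operatorname{ch}_{\mathcal S}(S)$ by (S3), of total mass at most $\sigma(S)$. By (S2) the tree contributes at most $68\langle w\rangle_S\sigma(S)\le68t|S|$, and (S1) gives \eqref{eq:pack2}.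

Because cubes of $\mathcal G$ are nested or disjoint, for numbers $c_P\ge0$, sets $V_P\subset P$ and a weight $v$,
\begin{equation}\label{eq:square}
\Big\|\sum_Pc_P1_{V_P}\Big\|_{L^2(v)}^2\le2\sum_Pc_P\sum_{P'\subset P}c_{P'}\,v(V_{P'}) .
\end{equation}

Two special cases show how these estimates combine; we sum over admissible $P\subset P_0$ in $\mathcal G$. Let first $h=1_{P_0}$. Bounding $g(W_P)\le g(P)$, the sum is at most $\int\Phi kw$ with $\Phi=\sum_P\sigma(U_P)|P|^{-1}1_P$, and \eqref{eq:square}, \eqref{eq:pack2}, \eqref{eq:pack1} give $\|\Phi\|_{L^2(w)}^2\le Ct\sum_P\sigma(U_P)\le C\frac{t^2}\lambda\|h\|^2$. Let next $k=1_{P_0}$. The sum equals $\int\Phi'h\sigma$ with $\Phi'=\sum_Pw(W_P)|P|^{-1}1_{U_P}$, and, bounding $w(W_{P'})\le w(P')$ in the inner sum of \eqref{eq:square}, $\|\Phi'\|_{L^2(\sigma)}^2\le Ct\sum_Pw(W_P)\le C\nu\frac{t^2}\lambda\|k\|^2$. So a class costs $\sqrt\nu\,t/\sqrt\lambda$ instead of the sparse price $t$. In the second case both concentrations are needed: with $P'$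 in place of $U_{P'}$ the inner sum would contain $\langle w\rangle_{P'}\sigma(P')\ge|P'|$ and grow with the number of generations.

\subsection{Concentration of both weights: principal cubes}
General $h,k$ are reduced to these cases on regions where the averages of $h$, or of $k$, do not grow. The new feature is that a child of $P$, or a descendant, may leave the region; this produces the term $\sqrt t$.

Let $\mathcal H\subset\mathcal G$ contain the top cubes and, with each $H$, the set $\operatorname{ch}_{\mathcal H}(H)$ of maximal $P\in\mathcal G$, $P\subsetneq H$, with $\langle h\rangle_P>2\langle h\rangle_H$. For $P\in\mathcal G$ let $\pi_{\mathcal H}(P)$ be the smallest $H\in\mathcal H$ containing $P$; then $\langle h\rangle_P\le2\langle h\rangle_{\pi_{\mathcal H}(P)}$. Along the cubes $H\ni x$ the averages more than double at each step, so $\sum_{H\ni x}\langle h\rangle_H^2\le\frac43M_\alpha^\sigma h(x)^2$. Define $\mathcal K$, $\operatorname{ch}_{\mathcal K}$, $\pi_{\mathcal K}$ in the same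 way for $k$ and $w$. By (T5),
\begin{equation}\label{eq:principal}
\sum_{H\in\mathcal H}\langle h\rangle_H^2\sigma(H)\le C\|h\|^2,\qquad\sum_{K\in\mathcal K}\langle k\rangle_K^2w(K)\le C\|k\|^2 .
\end{equation}
We use two properties of $\pi=\pi_{\mathcal H}$, which hold for $\pi_{\mathcal K}$ as well. If $P\subset P'\subset\pi(P)$, then $\pi(P')=\pi(P)$. If $R\in\operatorname{ch}(P)$ and $\pi(R)\ne\pi(P)$, then $\pi(R)$ contains $R$ but not $P$, so $\pi(R)=R$, and $R\in\operatorname{ch}_{\mathcal H}(\pi(P))$.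

For an admissible $P\in\mathcal G$ the cubes $H=\pi_{\mathcal H}(P)$ and $K=\pi_{\mathcal K}(P)$ both contain $P$, hence are nested. If $\langle h\rangle_H=0$ or $\langle k\rangle_K=0$, then $P$ contributes nothing; below only $H,K$ with positive averages are considered. Let $\mathcal T_H$ and $\mathcal T_K'$ be the sets of admissible $P\in\mathcal G$ with $\pi_{\mathcal H}(P)=H$ and $\pi_{\mathcal K}(P)=K$, respectively.

\emph{Case 1: $K\subset H$.} We have $g(W_P)\le g(P)\le2\langle k\rangle_Kw(P)$. A child $R\subset U_P$ has $\langle h\rangle_R\le2\langle h\rangle_H$ or belongs to $\operatorname{ch}_{\mathcal H}(H)$, so $f(U_P)\le2\langle h\rangle_H\tau_P$, where for $P\in\mathcal T_H$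
\[
\tau_P=\sigma(U_P)+\tau_P',\qquad\tau_P'=\langle h\rangle_H^{-1}\sum_{R\in\operatorname{ch}(P)\cap\operatorname{ch}_{\mathcal H}(H)}f(R).
\]
Since $P\subset K\subset H$, we have $\pi_{\mathcal H}(K)=H$. Let $k_H=\sup\{\langle k\rangle_K1_K:K\in\mathcal K,\ \pi_{\mathcal H}(K)=H\}$ and $\Phi_H=\sum_{P\in\mathcal T_H}\tau_P|P|^{-1}1_P$. Then $\langle k\rangle_Kw(P)\le\int_Pk_Hw$, so the cubes of Case~1 contribute at most $4\sum_H\langle h\rangle_H\int\Phi_Hk_Hw$; and $\sum_H\|k_H\|_{L^2(w)}^2\le\sum_K\langle k\rangle_K^2w(K)\le C\|k\|^2$.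

We claim that $\sum_{P'\in\mathcal T_H,\,P'\subset P}\tau_{P'}\langle w\rangle_{P'}\le Ct|P|$ for $P\in\mathcal T_H$. For the part $\sigma(U_{P'})$ this is \eqref{eq:pack2}. For $\tau'_{P'}$ let $S\in\mathcal S(P;\sigma,w)$. As $S\subset P\subset H$, if $\operatorname{tree}(S)$ contains some $P'\in\mathcal T_H$, then $\pi_{\mathcal H}(S)=H$ and $f(S)\le2\langle h\rangle_H\sigma(S)$. The cubes $R$ occurring in the $\tau'_{P'}$, $P'\in\operatorname{tree}(S)\cap\mathcal T_H$, are disjoint subcubes of $S$, each occurring once. Hence by (S2)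
\[
\sum_{P'\in\operatorname{tree}(S)\cap\mathcal T_H}\tau'_{P'}\langle w\rangle_{P'}\le4\langle w\rangle_S\langle h\rangle_H^{-1}f(S)\le8\langle w\rangle_S\sigma(S)\le8t|S|,
\]
and (S1) proves the claim. Moreover $\sum_{P\in\mathcal T_H}\tau_P\le\frac{Ct}\lambda\sigma(H)+\langle h\rangle_H^{-1}f(H)=(1+\frac{Ct}\lambda)\sigma(H)$ by \eqref{eq:pack1}. Now \eqref{eq:square} gives $\|\Phi_H\|_{L^2(w)}^2\le Ct(1+t/\lambda)\sigma(H)$. By Cauchy--Schwarz in the integral and in the sum over $H$, and by \eqref{eq:principal}, Case~1 contributes at most $C(\sqrt t+t/\sqrt\lambda)\|h\|\|k\|$.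

\emph{Case 2: $H\subsetneq K$.} Let $P\in\mathcal T_K'$ and let $R\subset W_P$ be a descendant of generation $\nu$. Either $\pi_{\mathcal K}(R)=K$ and $g(R)\le2\langle k\rangle_Kw(R)$, or $R$ lies in some $K'\in\operatorname{ch}_{\mathcal K}(K)$. Such $K'$ meets $P$ and does not contain it, so $K'\subsetneq P$, and $\ell(K')\ge\ell(R)=2^{-D}\ell(P)$. Thus $g(W_P)\le2\langle k\rangle_K\omega_P$ with
\[
\omega_P=w(W_P)+\langle k\rangle_K^{-1}\sum\big\{g(K'):\ K'\in\operatorname{ch}_{\mathcal K}(K),\ K'\subsetneq P,\ \ell(K')\ge2^{-D}\ell(P)\big\}.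
\]
A cube $K'$ is counted only for its first $\nu$ ancestors, so $\sum_{P\in\mathcal T_K'}\omega_P\le C\nu(1+t/\lambda)w(K)$ by \eqref{eq:pack1} and $\sum_{K'}g(K')\le g(K)=\langle k\rangle_Kw(K)$. Also $\omega_P\le w(P)+\langle k\rangle_K^{-1}g(P)\le3w(P)$.

Let $\mathcal H_K$ be the set of $H'\in\mathcal H$ such that $\pi_{\mathcal K}(H')=K$ or the parent $P'$ of $H'$ exists and has $\pi_{\mathcal K}(P')=K$; each $H'$ belongs to at most two sets $\mathcal H_K$. Put $h_K=\sup_{H'\in\mathcal H_K}\langle h\rangle_{H'}1_{H'}$, so that $\sum_K\|h_K\|_{L^2(\sigma)}^2\le2\sum_{H'}\langle h\rangle_{H'}^2\sigma(H')\le C\|h\|^2$. Let $P$ be a cube of Case~2 and $R\subset U_P$ a child. Then $\pi_{\mathcal H}(R)\in\{H,R\}$. We have $H\in\mathcal H_K$ because $P\subset H\subset K$ gives $\pi_{\mathcal K}(H)=K$; and if $\pi_{\mathcal H}(R)=R$, then $R\in\mathcal H_K$ because its parent is $P$. So $f(R)\le2\langle h\rangle_{\pi_{\mathcal H}(R)}\sigma(R)\le2\int_Rh_K\sigma$, and $f(U_P)\le2\int_{U_P}h_K\sigma$.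 With $\Phi_K'=\sum_{P\in\mathcal T_K'}\omega_P|P|^{-1}1_{U_P}$, Case~2 contributes at most $4\sum_K\langle k\rangle_K\int\Phi'_Kh_K\sigma$. By \eqref{eq:square}, $\omega_{P'}\le3w(P')$ and \eqref{eq:pack2},
\[
\|\Phi_K'\|_{L^2(\sigma)}^2\le2\sum_{P\in\mathcal T_K'}\frac{\omega_P}{|P|}\sum_{P'\subset P}3\langle w\rangle_{P'}\sigma(U_{P'})\le Ct\sum_{P\in\mathcal T_K'}\omega_P\le C\nu t(1+t/\lambda)\,w(K).
\]
By Cauchy--Schwarz and \eqref{eq:principal}, Case~2 contributes at most $C\sqrt\nu(\sqrt t+t/\sqrt\lambda)\|h\|\|k\|$.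

Summing over the $d$ classes and using $d\sqrt\nu=\sqrt{dD}$, we obtain $B^{\mathrm{wt}}\le C\sqrt{dD}(\sqrt t+t/\sqrt\lambda)\|h\|\|k\|$. Together with the bounds for $B^h$ and $B^k$, and $d\le D$, this proves Proposition~\ref{prop:B}. Propositions~\ref{prop:local} and \ref{prop:B} give Proposition~\ref{prop:main}, and the proof of Theorem~\ref{thm:upper} is complete. \qed

\begin{thebibliography}{9}

\bibitem{Hyt} Hyt\"onen, Ann. of Math. (2012).

\bibitem{HP} Hyt\"onen and P\'erez, Anal. PDE (2013).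

\bibitem{Lerner} Andrei K. Lerner, \emph{A weak type estimate for rough singular integrals}, arXiv:1705.07397 (2017).

\end{thebibliography}
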